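# Projective and injective dimension of Hilbert spaces

## 1. The guess $\mathfrak p(\ell_2)=\mathfrak i(\ell_2)=\infty$, tested in dimension zero

Take a Hilbert space and resolve it by the simplest objects of the category of Banach spaces: cover it by an $\ell_1(\Gamma)$, cover the kernel by another $\ell_1(\Gamma)$, and so on. Or embed it in an $\ell_\infty(\Gamma)$, embed the quotient in another $\ell_\infty(\Gamma)$, and so on. Does either process ever stop? One's first guess is that it does not: Hilbert space looks nothing like $\ell_1$ or $\ell_\infty$, and one sees no reason why a kernel should suddenly become an $\ell_1(\Gamma)$. We make this precise, test it where it can be tested by hand, and then prove it.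

Scalars are $\mathbb K=\mathbb R$ or $\mathbb C$. An *operator* is a bounded linear map, $L(E,F)$ is the space of operators, $[n]=\{1,\dots,n\}$, and norms of Hilbert spaces are often written $|\cdot|$. A sequence of Banach spaces and operators is *exact* if the kernel of each operator equals the range of the preceding one; all ranges in it are then closed.

**Definition (projective, injective).** A Banach space $P$ is projective if for every surjective operator $q:Z\to W$ every operator $P\to W$ lifts through $q$; equivalently, $P\cong\ell_1(\Gamma)$ for some $\Gamma$. A Banach space $I$ is injective if every operator into $I$ from a closed subspace of a Banach space extends to the whole space.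

The spaces $\ell_\infty(\Gamma)$ are injective: extend coordinatewise by Hahn–Banach, with no increase of norm. This gives a uniform constant for any injective space $J$: embed $J$ isometrically in some $\ell_\infty(\Gamma)$; the identity of $J$ extends to a projection $\ell_\infty(\Gamma)\to J$. Hence

* **(Ext)** if $J$ is injective, there is $\iota\ge1$ such that every operator $T$ from a subspace of a Banach space into $J$ extends with norm at most $\iota\|T\|$.

**Definition (dimensions).** A projective presentation of $X$ is an exact sequence $\cdots\to P_2\xrightarrow{d^2}P_1\xrightarrow{d^1}P_0\xrightarrow{d^0}X\to0$ with all $P_n$ projective. Put $K_0=X$ and $K_n=\ker d^{n-1}$ for $n\ge1$. Then $\mathfrak p(X)$ is the smallest $n$ for which $K_n$ is projective, and $\mathfrak p(X)=\infty$ if there is none. An injective presentation is an exact sequence $0\to X\xrightarrow{d^0}I^0\xrightarrow{d^1}I^1\xrightarrow{d^2}\cdots$ with all $I^n$ injective. Put $C_0=X$, $C_1=I^0/d^0(X)$, $C_n=I^{n-1}/d^{n-1}(I^{n-2})$ for $n\ge2$. Then $\mathfrak i(X)$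 is the smallest $n$ for which $C_n$ is injective, and $\mathfrak i(X)=\infty$ if there is none.

Neither number depends on the presentation, a fact we take as known. Presentations exist, since every Banach space is a quotient of some $\ell_1(\Gamma)$ and embeds isometrically in some $\ell_\infty(\Gamma)$. For example, $\mathfrak p(X)=0$ means exactly that $X$ is projective. If we embed $\ell_2$ in $\ell_\infty$ by $x\mapsto(\langle x,y_k\rangle)_k$ with $(y_k)$ dense in the unit sphere, then $\mathfrak i(\ell_2)\le1$ means that $\ell_2$ or $\ell_\infty/\ell_2$ is injective.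

Here is the statement that we want.

**Theorem 1.** For every infinite-dimensional Hilbert space $H$: $\mathfrak p(H)=\infty$ and $\mathfrak i(H)=\infty$.

It is stated as a conjecture in Jesús M. F. Castillo, "The hitchhiker guide to Categorical Banach space theory. Part II", arXiv:2110.06300 (2021). The guess must not be trusted too quickly. "Not projective, hence of infinite dimension" is a false principle: there is a quotient $\mathcal B$ of $c_0$ with $\mathfrak p(\mathcal B^*)=1$. On the other hand $\mathfrak p(X)=\infty$ for every non-projective $\mathcal L_1$-space $X$ (defined in Section 3), and $\mathfrak p(\mathcal K)=\infty$ for the Kadec space $\mathcal K$, a space with a basis that contains a complemented copy of every Banach space with a basis. So both things happen, and a proof has to use something about Hilbert space.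

**Finite dimension.** $\ell_2^M\cong\ell_1^M\cong\ell_\infty^M$, so $\mathfrak p(\ell_2^M)=\mathfrak i(\ell_2^M)=0$. Any obstruction must therefore be quantitative: a constant attached to $\ell_2^M$ that blows up with $M$. The following lemma provides it.

Let $\Delta=\{\pm1\}^{\mathbb N}$ with Haar probability measure and coordinate functions $\varepsilon_j$, and let $R:\ell_2\to L_1(\Delta)$, $Re_j=\varepsilon_j$. Then $\|Ra\|_1\le\|Ra\|_2=|a|$, and Khinchine's inequality gives $|a|\le\sqrt2\,\|Ra\|_1$. So $R$ is an isomorphic embedding, and its adjoint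
$$q=R^*:L_\infty(\Delta)\to\ell_2,\qquad qf=\Big(\int f\varepsilon_j\Big)_j \tag{1}$$
is onto: given $y\in\ell_2$, extend the functional $Ra\mapsto\sum a_jy_j$, of norm at most $\sqrt2|y|$, to $L_1(\Delta)$. So $y$ has a preimage of norm at most $\sqrt2|y|$.

**Lemma 4.** If $U:\ell_2^M\to L_\infty(\Delta)$ is an operator such that the first $M$ coordinates of $qUe_j$ form $e_j$ for all $j\le M$, then $\|U\|\ge\sqrt M$.

*Proof.* Put $f_j=Ue_j$, and let $a$ run through a countable dense subset of the unit ball of $\ell_2^M$. For almost every $x$,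
$$\Big(\sum_j|f_j(x)|^2\Big)^{1/2}=\sup_a\Big|\sum_ja_jf_j(x)\Big|\le\|U\|.$$
By hypothesis $\int f_j\varepsilon_j=1$. Since $\sum_{j\le M}|\varepsilon_j|^2=M$, Cauchy–Schwarz gives
$$M=\sum_{j\le M}\int f_j\varepsilon_j\le\int\Big(\sum_j|f_j|^2\Big)^{1/2}\sqrt M\le\sqrt M\,\|U\|.\qquad\square$$

**$\ell_2$ is not projective.** Otherwise the identity of $\ell_2$ lifts through $q$ to an operator $U$ with $qU=\mathrm{id}$. Restricting to $\ell_2^M$ gives $\|U\|\ge\sqrt M$ for all $M$, which is absurd.

**$\ell_2$ is not injective.** Let $\Delta_M=\{\pm1\}^M$, and let $R_M:\ell_2^M\to L_1(\Delta_M)$ be the restriction of $R$. If $\ell_2$ were injective with constant $\iota$, the operator $R_Ma\mapsto a$ on $R_M\ell_2^M$, of norm at most $\sqrt2$, would extend to $S:L_1(\Delta_M)\to\ell_2$ with $\|S\|\le\sqrt2\iota$. After rescaling the atoms, $L_1(\Delta_M)$ is isometrically $\ell_1^{2^M}$, so $S$ lifts through $q$ one basis vector at a time: $S=qW$ with $\|W\|\le\sqrt2\cdot\sqrt2\,\iota$. Then $U=WR_M$ satisfies $qUa=SR_Ma=a$ and $\|U\|\le2\iota$.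 By Lemma 4, $\sqrt M\le2\iota$ for all $M$, which is absurd.

So the guess survives dimension zero. Remember the mechanism: *extend* along $\ell_2^M\to L_1$ using injectivity, *lift* from $L_1$ because it is an $\ell_1$, and compare with $\sqrt M$.

## 2. Dimension one, and the quotient $L_1/\mathrm{Rad}$ that does not lift

Suppose that $\mathfrak i(\ell_2)=1$, so there is an exact sequence $0\to\ell_2\xrightarrow{d^0}I^0\xrightarrow{d^1}C_1\to0$ with $I^0,C_1$ injective. Repeat the argument. The operator $R_Ma\mapsto d^0a$ extends to $S_1:L_1(\Delta_M)\to I^0$ with norm bounded independently of $M$. If $S_1$ had values in $d^0(\ell_2)$, we could finish as before. It need not; the error is $G=d^1S_1:L_1(\Delta_M)\to C_1$, which vanishes on $R_M\ell_2^M$. To repair $S_1$ we look for $V:L_1(\Delta_M)\to I^0$ with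
$$d^1V=G,\qquad VR_M=0, \tag{2}$$
for then $S_1-V$ has values in $\ker d^1=d^0(\ell_2)$ and still satisfies $(S_1-V)R_M=d^0$. The first condition alone is easy (lift atom by atom). Both together say that the operator induced by $G$ on $Q_M=L_1(\Delta_M)/R_M\ell_2^M$ is to be lifted through $d^1$. Here the argument stops, because $Q_M$ is far from projective:

*Every lifting $\sigma:Q_M\to L_1(\Delta_M)$ of the identity of $Q_M$ has $\|\sigma\|\ge\frac12\sqrt M-1$.* Indeed, with $\pi:L_1(\Delta_M)\to Q_M$ the quotient map, $I-\sigma\pi$ is a projection onto $R_M\ell_2^M$ of norm at most $1+\|\sigma\|$. So $S=R_M^{-1}(I-\sigma\pi):L_1(\Delta_M)\to\ell_2^M$ has $SR_M=\mathrm{id}$ and $\|S\|\le\sqrt2(1+\|\sigma\|)$. Lifting $S$ through $q$ atom by atom and composing with $R_M$ gives $U$ as in Lemma 4 with $\sqrt M\le\|U\|\le2(1+\|\sigma\|)$.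

So no general principle lets us lift operators from $Q_M$ with uniform constants. What would help? If $Q_M$ sat inside some $\ell_1^k$ with a good constant, we could extend the induced operator from $Q_M$ to $\ell_1^k$ (as $C_1$ is injective), lift it there atom by atom, and restrict. We shall not produce such an embedding. We ask for less, in two ways. Uniform constants are not needed: any lifting bound $CM^{\beta}$ with $\beta<\frac12$ contradicts Lemma 4. And the Hilbert space need not disappear in one step: it is enough to lower its dimension and start again.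

## 3. Lifting with loss $M^\epsilon$, and why it proves Theorem 1

**Theorem 3.** Let $J^0\xrightarrow{d^0}J^1\xrightarrow{d^1}\cdots\xrightarrow{d^{s-1}}J^s\to0$ ($s\ge1$) be a complex of injective Banach spaces, exact at $J^1,\dots,J^s$, and let $Z^1=d^0(J^0)$ (so $Z^1=\ker d^1$, and $Z^1=J^1$ if $s=1$). For every $\epsilon>0$ there is $C$ such that for all $M\ge1$ every $T\in L(\ell_2^M,Z^1)$ has a lifting $\tilde T\in L(\ell_2^M,J^0)$, $d^0\tilde T=T$, with $\|\tilde T\|\le CM^\epsilon\|T\|$.

Besides Theorem 1, this gives a stronger statement, proved in Section 8. It uses three notions.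

A space $X$ *contains uniformly complemented $\ell_2^n$'s* if there are $j_n:\ell_2^n\to X$ and $\pi_n:X\to\ell_2^n$ for all $n$ with $\pi_nj_n=\mathrm{id}$ and $\sup_n\|j_n\|\|\pi_n\|<\infty$. For example, $\ell_2$ does, and so does the $\ell_1$-sum $(\bigoplus_n\ell_2^n)_{\ell_1}$, by its coordinate embeddings and projections. A space is an *$\mathcal L_1$-space* if for some $\lambda\ge1$ each of its finite-dimensional subspaces lies in a finite-dimensional subspace $F$ with Banach–Mazur distance $d(F,\ell_1^{\dim F})\le\lambda$; for an *$\mathcal L_\infty$-space* replace $\ell_1^{\dim F}$ by $\ell_\infty^{\dim F}$. The spaces $L_1(\mu)$ are $\mathcal L_1$, and $c_0$ and $\ell_\infty$ are $\mathcal L_\infty$. The space $\ell_2$ is not $\mathcal L_1$: for an isomorphism $T:\ell_1^n\to\ell_2^n$, choose signs with $|\sum\pm Te_j|^2\le\sum|Te_j|^2\le n\|T\|^2$ (the average over signs equals the middle term); then $n=\|\sum\pm e_j\|_1\le\|T^{-1}\|\sqrt n\,\|T\|$.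

**Theorem 2.** Let $X$ contain uniformly complemented $\ell_2^n$'s. Then $\mathfrak p(X)=\mathfrak i(X)=\infty$. Moreover there is no finite exact sequence $0\to F_n\to\dots\to F_0\to X\to0$ with all $F_k$ $\mathcal L_1$-spaces, and no finite exact sequence $0\to X\to G^0\to\dots\to G^n\to0$ with all $G^k$ $\mathcal L_\infty$-spaces.

We now deduce Theorem 1 from Theorem 3. Three elementary facts are needed.

**Lemma 5.** (a) If $Y$ is complemented in $W$, then $\mathfrak i(Y)\le\mathfrak i(W)$. (b) $\mathfrak i(X^*)\le\mathfrak p(X)$. (c) $L_\infty(\Delta)$ is injective.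

*Proof.* (a) Let $W\cong Y\oplus Y'$. The direct sum of injective presentations of $Y$ and $Y'$ is one of $W$, with $C_k(W)\cong C_k(Y)\oplus C_k(Y')$. If $C_k(W)$ is injective, so is its complemented subspace $C_k(Y)$.

(b) Suppose $K_n$ is projective. If $n=0$, then $X\cong\ell_1(\Gamma)$ and $X^*\cong\ell_\infty(\Gamma)$ is injective. If $n\ge1$, the sequence $0\to K_n\to P_{n-1}\to\dots\to P_0\to X\to0$ is exact, hence so is its dual
$$0\to X^*\to P_0^*\to\dots\to P_{n-1}^*\to K_n^*\to0 .$$
All $P_k^*$ and $K_n^*$ are isomorphic to spaces $\ell_\infty(\Gamma)$. Continued by zeros, this is an injective presentation of $X^*$ with $C_n(X^*)\cong K_n^*$ injective.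

(c) Let $T:Y\to L_\infty(\Delta)$ with $Y\subset Z$ closed, and let $\mathbb E_k$ be the conditional expectation on the first $k$ coordinates. Its range in $L_\infty(\Delta)$ is isometrically $\ell_\infty^{2^k}$, so $\mathbb E_kT$ extends to $T_k:Z\to L_\infty(\Delta)$ with $\|T_k\|\le\|T\|$. Let $\hat Tz$ be the weak* limit of $(T_kz)_k$ in $L_\infty(\Delta)=L_1(\Delta)^*$ along a fixed free ultrafilter. Then $\hat T$ is linear, $\|\hat T\|\le\|T\|$, and for $y\in Y$ we have $\mathbb E_kTy\to Ty$ weak*, so $\hat Ty=Ty$. $\square$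

**Proof of Theorem 1, given Theorem 3.** The purpose of the first step is to turn a finite injective dimension into a complex as in Theorem 3. Since $\ell_2$ is complemented in $H$, Lemma 5(a) reduces $\mathfrak i(H)=\infty$ to $\mathfrak i(\ell_2)=\infty$. Suppose $\mathfrak i(\ell_2)=m<\infty$, and let $0\to\ell_2\xrightarrow{d^0}I^0\to I^1\to\cdots$ be an injective presentation, so $C_m$ is injective. Splice it with the surjection $q$ of (1):
$$L_\infty(\Delta)\xrightarrow{\,d^0q\,}I^0\to I^1\to\cdots\to I^{m-1}\to C_m\to0. \tag{3}$$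
For $m=0$ this means $L_\infty(\Delta)\xrightarrow{q}\ell_2=C_0\to0$, with $d^0$ replaced by the identity. All terms are injective. The sequence is exact at every term after the first: since $q$ is onto, the range of $d^0q$ is $d^0(\ell_2)$, which is the kernel of the next map, and the rest is exactness of the presentation and the definition of $C_m$. So Theorem 3 applies with $s=m+1$, $J^0=L_\infty(\Delta)$, $J^k=I^{k-1}$ for $1\le k\le m$, $J^{m+1}=C_m$ and $Z^1=d^0(\ell_2)$.

Apply it with $\epsilon=\frac14$ to the restriction of $d^0$ to $\ell_2^M\subset\ell_2$. We get $U_M:\ell_2^M\to L_\infty(\Delta)$ with $d^0qU_M=d^0|_{\ell_2^M}$ and $\|U_M\|\le C'M^{1/4}$, where $C'$ does not depend on $M$. As $d^0$ is injective, $qU_M$ is the inclusion $\ell_2^M\subset\ell_2$, so Lemma 4 gives $\|U_M\|\ge\sqrt M$. This is false for large $M$. Hence $\mathfrak i(H)=\infty$ for every infinite-dimensional Hilbert space $H$. Finally $H^*$ is again an infinite-dimensional Hilbert space, so $\mathfrak p(H)\ge\mathfrak i(H^*)=\infty$ by Lemma 5(b). $\square$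

It remains to prove Theorem 3. For $s=1$, the argument of Section 1 gives even a bounded lifting. The difficulty begins at $s=2$.

## 4. A complex that trades $\ell_2^{N^n}$ for $\ell_2^{N^{n-1}}$

Consider $s=2$, with $T:\ell_2^M\to Z^1\subset J^1$. Section 2 failed because $L_1(\Delta_M)/R_M\ell_2^M$ was not placed inside an $\ell_1$. Let $M=N^2$, write $\ell_2^M=\ell_2([N]^2)$, and replace Rademacher functions on one space by "Rademacher in one variable at a time". Let $\Omega_1,\Omega_2$ be finite probability spaces carrying sign functions $r_1,\dots,r_N$, and consider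
$$\ell_2([N]^2)\longrightarrow L_1(\Omega_2;\ell_2^N)\oplus L_1(\Omega_1;\ell_2^N)\longrightarrow L_1(\Omega_1\times\Omega_2).$$
The first map replaces one of the two indices of $x=(x_{kl})$ by a variable: the two components are $\sum_kr_k(\omega_1)x_{k\cdot}$ and $\sum_lr_l(\omega_2)x_{\cdot l}$ with suitable signs. The second replaces the remaining index and adds. Exactness in the middle says: if $f(\omega_1,\omega_2)$ is a combination of the $r_k(\omega_1)$ for each fixed $\omega_2$, and of the $r_l(\omega_2)$ for each fixed $\omega_1$, then $f=\sum x_{kl}r_k(\omega_1)r_l(\omega_2)$. This is plain linear algebra when the $r_l$ are linearly independent. Suppose it holds *with a constant*. Then the quotient of the middle term by the image of $\ell_2([N]^2)$ sits inside $L_1(\Omega_1\times\Omega_2)$, a true $\ell_1$. The correction of $S_1$ asked for in Section 2 can then be carried out. It produces an operator from the middle term into $Z^1$, and lifting that to $J^0$ is a lifting problem for $\ell_2^N$, not for $\ell_2^{N^2}$. If $h(M)$ denotes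 the lifting constant of $\ell_2^M$, we expect
$$h(N^2)\le(\text{loss})\cdot h(N).$$
If the loss is at most $A_\delta N^\delta$ for every $\delta>0$, iterating gives $h(M)=O(M^\epsilon)$ for every $\epsilon>0$. For longer complexes we use $n=s$ variables.

**Definition (the complexes $E^{(n)}$).** Fix $N$, and finite uniform probability spaces $\Omega_1,\dots,\Omega_n$, each carrying a vector-valued function $r(\omega_i)\in\{\pm1\}^N$ with
$$\mathbb E_{\omega_i}\Big|\sum_lr_l(\omega_i)h_l\Big|^2\le4\sum_l|h_l|^2\quad\text{for all }h_1,\dots,h_N\text{ in a Hilbert space.} \tag{S2}$$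
For $S\subset[n]$ put
$$E_S=L_1\Big(\prod_{i\notin S}\Omega_i;\ \ell_2([N]^S)\Big),\qquad E_p=E_p^{(n)}=\bigoplus_{|S|=p}E_S\ \ (\ell_1\text{-sum}),$$
and $E_p=0$ for $p\notin\{0,\dots,n\}$. For $i\in S$ let $\rho_i:E_S\to E_{S\setminus i}$,
$$(\rho_ix)(\omega,\omega_i,j)=\sum_{l=1}^Nr_l(\omega_i)\,x(\omega,(j,l)),$$
with $l$ placed at coordinate $i$. Put $\partial x=\sum_{i\in S}(-1)^{\#\{i'\in S:\,i'<i\}}\rho_ix$ for $x\in E_S$.

For $n=1$ this is $\ell_2^N\to L_1(\Omega_1)$, $x\mapsto\sum_lx_lr_l$. For $n=2$ it is the complex above, with $\partial x=\rho_1x-\rho_2x$ on $E_{\{1,2\}}$ and $\partial(u,v)=\rho_1u+\rho_2v$ for $u\in E_{\{1\}}$, $v\in E_{\{2\}}$. We need four properties.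

* $\|\rho_i\|\le2$: for fixed $\omega$, the vectors $h_l=x(\omega,(\cdot,l))$ satisfy $\mathbb E_{\omega_i}|\sum_lr_l(\omega_i)h_l|\le2(\sum_l|h_l|^2)^{1/2}$ by Cauchy–Schwarz in $\omega_i$ and (S2). Now average over $\omega$.
* $\partial^2=0$: the $\rho_i$ commute. For $i<i'$ in $S$ with $\alpha$ and $\beta$ elements of $S$ below $i$ and $i'$, removing $i$ first gives the sign $(-1)^{\alpha}(-1)^{\beta-1}$, and removing $i'$ first gives $(-1)^{\beta}(-1)^{\alpha}$. These cancel.
* $\|\partial\|\le2n$, as $\partial$ is on each $E_S$ a signed sum of at most $n$ operators $\rho_i$.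
* $E_n=\ell_2^{N^n}$ and $E_{n-1}=\bigoplus_iL_1(\Omega_i;\ell_2^{N^{n-1}})$.

The natural choice for $\Omega_i$ is the full cube $\{\pm1\}^N$. We shall need exactness with a small loss, and our estimate of the loss depends on the logarithm of $|\Omega_i|$. The full cube, with $\log|\Omega_i|=N\log2$, is too large. So we first replace it by a random sample of polynomial size.

## 5. Sampling the cube

Let $\varepsilon=(\varepsilon_1,\dots,\varepsilon_N)$ be uniform on $\{\pm1\}^N$, with expectation $\mathbb E_\varepsilon$. We use three standard facts.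

* **(K1)** For $q\ge2$ and $h_l$ in a Hilbert space, $(\mathbb E_\varepsilon|\sum\varepsilon_lh_l|^q)^{1/q}\le\sqrt q\,(\sum|h_l|^2)^{1/2}$. For real scalars this is Khinchine's inequality. In general, apply the triangle inequality in $L_{q/2}$ to the sum of the squares of the real coordinates of $\sum_l\varepsilon_lh_l$.
* **(K2)** In any normed space, $(\mathbb E_\varepsilon\|\sum\varepsilon_lx_l\|^2)^{1/2}\le\sqrt2\,\mathbb E_\varepsilon\|\sum\varepsilon_lx_l\|$ (Kahane; constant $\sqrt2$ by Latała–Oleszkiewicz).
* **(Hoeffding)** If $\xi_1,\dots,\xi_m$ are independent with values in an interval of length $L$ and common mean $\mu$, then $P(|\frac1m\sum\xi_i-\mu|>u)\le2e^{-2mu^2/L^2}$.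

**Lemma 6.** Let $V$ be a normed space with $d=\dim_{\mathbb R}V<\infty$, let $N\ge1$ and $m=320N^3(1+d)$. There are $r(\omega)\in\{\pm1\}^N$, $\omega\in\Omega:=[m]$ (uniform probability), such that (S2) holds and
$$\mathbb E_\varepsilon\Big\|\sum_l\varepsilon_lw_l\Big\|\le2\,\mathbb E_\omega\Big\|\sum_lr_l(\omega)w_l\Big\|\quad\text{for all }w_1,\dots,w_N\in V. \tag{S1}$$

*Proof.* Choose the $r(\omega)$ independent and uniform on $\{\pm1\}^N$. We show that each property has probability greater than $\frac12$; then both hold together for some choice.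

**Property (S2).** For $k\ne l$ the variables $r_k(\omega)r_l(\omega)$, $\omega\in\Omega$, are independent with mean $0$ and values in $[-1,1]$. By Hoeffding with $u=1/N$, $L=2$, and a union bound, all off-diagonal entries of the matrix $(\mathbb E_\omega r_kr_l)_{k,l}$ have modulus at most $1/N$ with probability at least $1-2N^2e^{-m/(2N^2)}>\frac12$, because $m/(2N^2)\ge160N$. The diagonal entries are $1$, so all absolute row sums are at most $2$, and the symmetric matrix has norm at most $2$ on $\ell_2^N$. Hence $\mathbb E_\omega|\sum r_lh_l|^2=\sum_{k,l}(\mathbb E_\omega r_kr_l)\langle h_k,h_l\rangle\le2\sum|h_l|^2$, which is better than (S2).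

**Property (S1).** If $V=0$ there is nothing to prove. On $V^N$, of real dimension $Nd$, put $|||w|||=\mathbb E_\varepsilon\|\sum\varepsilon_lw_l\|$. From $w_k=\mathbb E_\varepsilon\,\varepsilon_k\sum_l\varepsilon_lw_l$ we get $\|w_k\|\le|||w|||$. So $|||\cdot|||$ is a norm, and $\|\sum\pm w_l\|\le N|||w|||$ for all signs. Put also $|||w|||_\Omega=\mathbb E_\omega\|\sum r_l(\omega)w_l\|\le N|||w|||$. We compare the two norms on a net.

Let $\mathcal N$ be a $\frac18$-net of the $|||\cdot|||$-unit sphere with $|\mathcal N|\le17^{Nd}$: a maximal $\frac18$-separated subset works, since the balls of radius $\frac1{16}$ around its points are disjoint and lie in the ball of radius $\frac{17}{16}$. For $w\in\mathcal N$ the variables $\|\sum_lr_l(\omega)w_l\|\in[0,N]$ are independent with mean $1$, so Hoeffding with $u=\frac18$, $L=N$ gives $\big||||w|||_\Omega-1\big|>\frac18$ with probability at most $2e^{-m/(32N^2)}=2e^{-10N(1+d)}$. Since $17<e^3$, we have $2\cdot17^{Nd}e^{-10N(1+d)}\le2e^{-10}<\frac12$. So with probability greater than $\frac12$,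 $\frac78\le|||w|||_\Omega\le\frac98$ for all $w\in\mathcal N$.

In this case let $a=\sup_{|||w|||=1}|||w|||_\Omega\le N$. Approximating $w$ by a point of $\mathcal N$ gives $a\le\frac98+\frac a8$, so $a\le\frac97$. Approximating again, $|||w|||_\Omega\ge\frac78-\frac18\cdot\frac97=\frac57>\frac12$ on the sphere. This is (S1). $\square$

## 6. Quantitative exactness of $E^{(n)}$ with logarithmic loss

**Proposition 7.** For each $n\ge0$ there is $C_n\ge1$ such that for all $N\ge1$ one can choose $\Omega_1,\dots,\Omega_n$ as in Section 4 with $|\Omega_i|\le C_nN^{C_n}$ and such that, with $\kappa_n(N):=C_n(1+\log N)^{n/2}$: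

* **(Ex)** for all $1\le p\le n$ and $x\in E_p$ there is $y\in E_{p+1}$ with $\|x-\partial y\|\le\kappa_n(N)\|\partial x\|$.

In particular $\partial x=0$ implies $x\in\partial E_{p+1}$. In words: $\partial$ embeds $E_p/\partial E_{p+1}$ into $E_{p-1}$ with constant $\kappa_n(N)$. Nothing is claimed at $E_0$.

*Proof.* Induction on $n$. For $n=0$ there is nothing to prove; take $C_0=1$. Let $n\ge1$, and let $F=E^{(n-1)}$, with differential $\partial'$, be built from $\Omega_1,\dots,\Omega_{n-1}$ as given by the induction hypothesis.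

**Step 1: $E^{(n)}$ in terms of $F$.** The purpose is to isolate the last variable. For $X=F_{p-1}$ let $X[\ell_2^N]$ be $X^N$ with the norm obtained by replacing $\ell_2([N]^{S'})$ by $\ell_2([N]^{S'}\times[N])$ in each summand. Sort the sets $S\subset[n]$ with $|S|=p$ by whether $n\notin S$, where $E_S=L_1(\Omega_n;F_S)$, or $S=S'\cup\{n\}$ with $|S'|=p-1$. In the second case $n$ is the largest element of $S$, so removing it carries the sign $(-1)^{p-1}$, and the other signs are those of $F$. Hence, whatever $\Omega_n$ is,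
$$E_p=L_1(\Omega_n;F_p)\oplus F_{p-1}[\ell_2^N],\qquad\partial(a,b)=\big(\partial'a+(-1)^{p-1}\rho_nb,\ \partial'b\big), \tag{4}$$
where $(\rho_nb)(\omega_n)=\sum_lr_l(\omega_n)b_l$, and $\partial'$ acts pointwise on $a$ and coordinatewise on $b=(b_1,\dots,b_N)$.

**Step 2: choice of $\Omega_n$.** The sample should be faithful on the quotients where $\partial'a$ is invisible. Let $V_p=F_{p-1}/\partial'F_p$ ($1\le p\le n$) with quotient map $Q$, and choose $\Omega_n$ by Lemma 6 for the $\ell_1$-sum $V=\bigoplus_{p=1}^nV_p$. Then (S1) holds in each $V_p$. Put $D=\prod_{i<n}|\Omega_i|$, which is bounded by a polynomial in $N$ depending only on $n$. Since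
$$\dim_{\mathbb R}V\le2\sum_p\dim_{\mathbb K}F_{p-1}\le2\cdot2^{n-1}DN^{n-1},$$
$|\Omega_n|=320N^3(1+\dim_{\mathbb R}V)$ is polynomially bounded too.

**Step 3: lifting Rademacher sums from $V_p$.** We claim: *let $1\le p\le n$ and $X=F_{p-1}$. For $w_1,\dots,w_N\in V_p$ there is $b''\in X^N$ with $Qb''_l=w_l$ and*
$$\|b''\|_{X[\ell_2^N]}\le\lambda\,\mathbb E_\varepsilon\Big\|\sum_l\varepsilon_lw_l\Big\|,\qquad\lambda=C\sqrt{2+\log D},\quad C=C(n). \tag{5}$$

The natural lift is to lift each sum $\sum\varepsilon_lw_l$ optimally and extract Rademacher coefficients. Extracting coefficients is controlled in $L_t$ with $t>1$, at a cost of $\sqrt{t'}$, $t'$ being the conjugate exponent. We work in $L_1$. But on a space whose atoms have mass at least $1/D$, the norm of $L_t$ with $t'$ of order $\log D$ is comparable to that of $L_1$.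

In detail, write $X$ as an $L_1$-space over a finite measure space $(A,\mu)$ with values in Hilbert spaces $H_\alpha$: $A$ is the disjoint union of the products $\prod_{i\in[n-1]\setminus S'}\Omega_i$ over $|S'|=p-1$, and $\|x\|=\sum_\alpha\mu(\alpha)|x(\alpha)|$, $\mu(\alpha)\ge1/D$, $\mu(A)\le2^n$. For $1<t\le2$, since $|x(\alpha)|\le D\|x\|$,
$$\Big(\sum_\alpha\mu(\alpha)|x(\alpha)|^t\Big)^{1/t}\le\Big((D\|x\|)^{t-1}\|x\|\Big)^{1/t}=D^{1-1/t}\|x\|. \tag{6}$$
Choose $f(\varepsilon)\in X$ with $Qf(\varepsilon)=\sum\varepsilon_lw_l$ and $\|f(\varepsilon)\|=\|\sum\varepsilon_lw_l\|_{V_p}$ (possible in finite dimension), and put $b''_l=\mathbb E_\varepsilon\,\varepsilon_lf(\varepsilon)$. Then $Qb''_l=\mathbb E_\varepsilon\,\varepsilon_l\sum_k\varepsilon_kw_k=w_l$. Let $t'=2+\log D$, and let $t\in(1,2]$ be its conjugate exponent. For each $\alpha$, Hölder in $\varepsilon$ and (K1) give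
$$\Big(\sum_l|b''_l(\alpha)|^2\Big)^{1/2}=\sup_{\sum|h_l|^2\le1}\Big|\mathbb E_\varepsilon\Big\langle f(\varepsilon)(\alpha),\sum_l\varepsilon_lh_l\Big\rangle\Big|\le\sqrt{t'}\,\big(\mathbb E_\varepsilon|f(\varepsilon)(\alpha)|^t\big)^{1/t}.$$
Multiply by $\mu(\alpha)$ and sum. Hölder on $(A,\mu)$, then (6) with $1-1/t=1/t'$, then $D^{1/t'}\le e$, $t\le2$ and (K2) give
$$\begin{aligned}\|b''\|_{X[\ell_2^N]}&\le\sqrt{t'}\,\mu(A)^{1/t'}\Big(\mathbb E_\varepsilon\sum_\alpha\mu(\alpha)|f(\varepsilon)(\alpha)|^t\Big)^{1/t}\le\sqrt{t'}\,2^nD^{1/t'}\big(\mathbb E_\varepsilon\|f(\varepsilon)\|^t\big)^{1/t}\\&\le\sqrt{t'}\,2^n\,e\,\Big(\mathbb E_\varepsilon\Big\|\sum_l\varepsilon_lw_l\Big\|^2\Big)^{1/2}\le\sqrt{t'}\,2^n\,e\sqrt2\;\mathbb E_\varepsilon\Big\|\sum_l\varepsilon_lw_l\Big\|.\end{aligned}$$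
This is (5). As $D$ is polynomially bounded in $N$, $\lambda\le C'\sqrt{1+\log N}$ with $C'$ depending only on $n$. (This is where the sampling pays. On full cubes $\log D=(n-1)N\log2$, and for $n\ge2$ the bound (5) would be of order $\sqrt N$.)

**Step 4: proof of (Ex).** We first make $b$ small, changing $x$ by a boundary, and then treat $a$ by induction. Let $x=(a,b)\in E_p$, $1\le p\le n$, $\tau=\|\partial x\|$ (possibly $0$), and let $c=\partial'a+(-1)^{p-1}\rho_nb$ be the first component of $\partial x$, so $\|c\|_{L_1(\Omega_n;F_{p-1})}\le\tau$. Apply $Q:F_{p-1}\to V_p$ pointwise. It kills $\partial'a(\omega_n)$, so $Qc(\omega_n)=(-1)^{p-1}\sum_lr_l(\omega_n)Qb_l$, and therefore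
$$\mathbb E_{\omega_n}\Big\|\sum_lr_l(\omega_n)Qb_l\Big\|\le\tau,\qquad\text{hence}\qquad\mathbb E_\varepsilon\Big\|\sum_l\varepsilon_lQb_l\Big\|\le2\tau$$
by (S1). Step 3 with $w_l=Qb_l$ gives $b''$ with $Qb''_l=Qb_l$ and $\|b''\|\le2\lambda\tau$. As $b_l-b''_l\in\ker Q=\partial'F_p$, choose $b'_l\in F_p$ with $\partial'b'_l=b_l-b''_l$; no control of $\|b'_l\|$ is needed. Put $y_1=(0,b')\in E_{p+1}$. By (4) in degree $p+1$, $\partial y_1=((-1)^p\rho_nb',\partial'b')$, so
$$x-\partial y_1=(a_1,b''),\qquad a_1=a-(-1)^p\rho_nb'.$$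
Since $\partial(a_1,b'')=\partial x$, comparing first components gives $\partial'a_1=c-(-1)^{p-1}\rho_nb''$. With $\|\rho_n\|\le2$ we get
$$\|\partial'a_1\|\le\tau+4\lambda\tau=(1+4\lambda)\tau.$$
If $p=n$, then $F_n=0$, so $a_1=0$; put $a'=0$. If $p\le n-1$, apply the induction hypothesis to $a_1(\omega_n)\in F_p$ for each $\omega_n$ and average: there is $a'\in L_1(\Omega_n;F_{p+1})$ with $\|a_1-\partial'a'\|\le\kappa_{n-1}(N)(1+4\lambda)\tau$. In both cases let $y=(a',b')\in E_{p+1}$. Then $x-\partial y=(a_1-\partial'a',b'')$ and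
$$\|x-\partial y\|\le\big(\kappa_{n-1}(N)(1+4\lambda)+2\lambda\big)\tau\le C_n(1+\log N)^{n/2}\,\tau$$
for suitable $C_n$, because $\lambda\le C'\sqrt{1+\log N}$. $\square$

## 7. Climbing and descending the ladder: proof of Theorem 3

Put $d^s=0$ and $Z^k=\ker d^k=\operatorname{im}d^{k-1}$ for $1\le k\le s$; so $Z^s=J^s$. By the open mapping theorem there is $c\ge1$ such that $\|d^k\|\le c$ for all $k$ and every $z\in Z^k$ has a preimage under $d^{k-1}$ of norm at most $c\|z\|$. Let $\iota\ge1$ be a common constant in (Ext) for the $J^k$.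

**Step 1: the lifting constants.** We want to bound the following quantities, $0\le k\le s-1$:
$$h_k(M)=\max\Big(1,\ \sup_{T\in L(\ell_2^M,Z^{k+1}),\,\|T\|\le1}\ \inf\{\|\tilde T\|:\tilde T\in L(\ell_2^M,J^k),\ d^k\tilde T=T\}\Big).$$
They have three simple properties.

* $h_k$ is nondecreasing: for $M\le M'$ compose $T$ with the projection $\ell_2^{M'}\to\ell_2^M$, lift, and restrict to $\ell_2^M$.
* $h_k(M)\le c\sqrt M$: lift each $Te_j$ to $z_j$ with $\|z_j\|\le c\|T\|$. Then $\|\sum a_jz_j\|\le c\|T\|\sum|a_j|\le c\sqrt M\|T\||a|$.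
* An operator into $Z^{k+1}$ from a finite $\ell_1$-sum of spaces $L_1(\Omega;\ell_2^{M''})$, with $\Omega$ finite probability spaces and all $M''\le M'$, lifts to $J^k$ with norm at most $2h_k(M')$ times its own. Indeed, after rescaling on the atoms, such a sum is an $\ell_1$-sum of spaces $\ell_2^{M''}$. An operator on it is a finite family of operators on these, its norm is the maximum of theirs, and they may be lifted one by one. The factor $2$ allows for infima that are not attained.

Theorem 3 is the statement that $h_0(M)=O(M^\epsilon)$ for all $\epsilon>0$.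

**Step 2: downward induction.** We show $h_k(M)=O(M^\epsilon)$ for all $\epsilon>0$ by downward induction on $k=s-1,\dots,0$. To treat a given $k$, replace the complex by $J^k\to\dots\to J^s\to0$, which satisfies the same hypotheses, and renumber. So we may assume that $k=0$ and that the statement holds for $h_1,\dots,h_{s-1}$ (no assumption if $s=1$). Let $n=s$ and $N\ge1$, take $E=E^{(n)}$ from Proposition 7, write $\partial_p=\partial|_{E_p}$ and $\kappa=\kappa_n(N)\ge1$, and let $T\in L(E_n,Z^1)$ with $\|T\|\le1$; recall that $E_n=\ell_2^{N^n}$.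

**Step 3: ascending.** We extend $T$ along $E$, using injectivity of the $J^k$ and (Ex), to obtain $S_k\in L(E_{n-k},J^k)$ for $1\le k\le s$ in a commutative ladder
$$\begin{array}{ccccccccc}E_n&\xrightarrow{\ \partial_n\ }&E_{n-1}&\xrightarrow{\ \partial_{n-1}\ }&E_{n-2}&\to&\cdots&\to&E_0\\ {\scriptstyle T}\downarrow&&{\scriptstyle S_1}\downarrow&&{\scriptstyle S_2}\downarrow&&&&{\scriptstyle S_s}\downarrow\\ Z^1&\hookrightarrow&J^1&\xrightarrow{\ d^1\ }&J^2&\to&\cdots&\to&J^s\end{array}$$
that is,
$$S_1\partial_n=T,\qquad S_k\partial_{n-k+1}=d^{k-1}S_{k-1}\quad(2\le k\le s). \tag{7}$$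
By (Ex) for $p=n$, where $E_{n+1}=0$, we have $\|x\|\le\kappa\|\partial_nx\|$ on $E_n$. So $T\partial_n^{-1}:\partial_nE_n\to J^1$ is defined with norm at most $\kappa$, and extends to $S_1\in L(E_{n-1},J^1)$ with $\|S_1\|\le\iota\kappa$.

Let $k\ge2$, $p=n-k+1\in[1,n-1]$ and $G=d^{k-1}S_{k-1}\in L(E_p,J^k)$. Then $G\partial_{p+1}=0$: by (7) it equals $d^1T=0$ if $k=2$, and $d^{k-1}d^{k-2}S_{k-2}=0$ if $k\ge3$. Therefore, for $x\in E_p$, (Ex) gives
$$\|Gx\|\le\|G\|\inf_{y\in E_{p+1}}\|x-\partial y\|\le\kappa\|G\|\,\|\partial_px\|.$$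
So $\partial_px\mapsto Gx$ is a well-defined operator of norm at most $\kappa\|G\|$ on $\partial_pE_p\subset E_{p-1}=E_{n-k}$. It extends to $S_k\in L(E_{n-k},J^k)$ with $\|S_k\|\le\iota\kappa c\|S_{k-1}\|$. Altogether $\|S_k\|\le(\iota\kappa c)^k\le(\iota\kappa c)^s$.

**Step 4: descending.** Now we correct $S_{s},S_{s-1},\dots,S_1$ so that they take values in $Z^k$. At the top this is automatic: $S'_s:=S_s$ has values in $J^s=Z^s$. If $s=1$ we already have $S'_1$ with $S'_1\partial_n=T$. Let $k\ge2$ and suppose $S'_k\in L(E_{n-k},Z^k)$ satisfies $S'_k\partial_{n-k+1}=d^{k-1}S_{k-1}$; for $k=s$ this is (7). The space $E_{n-k}$ is an $\ell_1$-sum of spaces $L_1(\,\cdot\,;\ell_2^{N^{n-k}})$, so Step 1 gives $V_k\in L(E_{n-k},J^{k-1})$ with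
$$d^{k-1}V_k=S'_k,\qquad\|V_k\|\le2h_{k-1}(N^n)\|S'_k\|.$$
Here $k-1\ge1$, so $h_{k-1}$ is covered by the induction hypothesis. Put $S'_{k-1}=S_{k-1}-V_k\partial_{n-k+1}\in L(E_{n-k+1},J^{k-1})$. Then

* $d^{k-1}S'_{k-1}=d^{k-1}S_{k-1}-S'_k\partial_{n-k+1}=0$, so $S'_{k-1}$ has values in $Z^{k-1}$;
* $S'_{k-1}\partial_{n-k+2}=S_{k-1}\partial_{n-k+2}$ because $\partial^2=0$, and by (7) this is $d^{k-2}S_{k-2}$ if $k\ge3$ and $T$ if $k=2$.

Thus the correction is of the form $V_k\partial$, which kills boundaries for free: this is how (2) is met. The construction continues down to $S':=S'_1\in L(E_{n-1},Z^1)$ with $S'\partial_n=T$. For the norm, $\|\partial\|\le2n$ gives $\|S'_{k-1}\|\le(\iota\kappa c)^s+4n\,h_{k-1}(N^n)\|S'_k\|$, and since $4nh_{k-1}\ge1$, unwinding this recursion ($s$ terms) yields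
$$\|S'\|\le s(\iota\kappa c)^s\prod_{k=1}^{s-1}4n\,h_k(N^n)\le A_\delta N^\delta\quad\text{for every }\delta>0,$$
because $\kappa$ is a power of $1+\log N$ up to a constant and $h_k(N^n)=O(N^{n\epsilon'})$ for every $\epsilon'>0$. Here $A_\delta$ does not depend on $N$ or $T$.

**Step 5: the recursion.** The operator $S'$ is defined on $E_{n-1}=\bigoplus_iL_1(\Omega_i;\ell_2^{N^{n-1}})$, so only Hilbert spaces of dimension $N^{n-1}$ occur. By Step 1, $S'=d^0W$ with $W\in L(E_{n-1},J^0)$ and $\|W\|\le2h_0(N^{n-1})\|S'\|$. Then $d^0(W\partial_n)=S'\partial_n=T$, so $W\partial_n$ lifts $T$, with $\|W\partial_n\|\le2n\|W\|$. Enlarging $A_\delta$,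
$$h_0(N^n)\le A_\delta N^\delta\,h_0(N^{n-1})\qquad(N\ge1). \tag{8}$$
A small loss is essential here: with $N^\beta$, $\beta\ge\frac12$, in place of $N^\delta$ and $A_\delta\ge1$, the trivial bound $M\mapsto c\sqrt M$ itself satisfies (8), and nothing would be gained.

**Step 6: solving the recursion.** Let $\epsilon>0$, $\delta=\epsilon/4$. Choose $M_0\ge2^{n(n-1)}$ with $A_\delta2^{n\epsilon}M^{-3\epsilon/(4n)}\le1$ for all $M>M_0$, and put $C=c\sqrt{M_0}$. We show $h_0(M)\le CM^\epsilon$ by strong induction on $M$. For $M\le M_0$, $h_0(M)\le c\sqrt{M_0}=C$. For $M>M_0$ let $N=\lceil M^{1/n}\rceil\le2M^{1/n}$. Then $N^{n-1}\le2^{n-1}M^{1-1/n}<M$, since $M>2^{n(n-1)}$. So the induction hypothesis applies to $N^{n-1}$, and by monotonicity and (8)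
$$h_0(M)\le h_0(N^n)\le A_\delta(2M^{1/n})^{\epsilon/4}\,C\,(2^{n-1}M^{1-1/n})^\epsilon\le CM^\epsilon\cdot A_\delta2^{n\epsilon}M^{-3\epsilon/(4n)}\le CM^\epsilon.$$
This completes the downward induction. The infimum in $h_0$ need not be attained, so Theorem 3 follows with $2C$ in place of $C$. With Section 3, Theorem 1 is proved. $\square$

## 8. Spaces with uniformly complemented $\ell_2^n$'s: proof of Theorem 2

**Step 1: injective dimension.** We collect all $\ell_2^n$'s in one space so that Theorem 3 can be applied once. Suppose $\mathfrak i(X)=m<\infty$. Apply $\ell_\infty(\mathbb N;\cdot)$ to $0\to X\to I^0\to\dots\to I^{m-1}\to C_m\to0$. Exactness is preserved, because preimages can be chosen with a uniform bound by the open mapping theorem. Injectivity of the terms is preserved, because one may extend coordinatewise with the constant of (Ext). So $\mathfrak i(\ell_\infty(\mathbb N;X))\le m$.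

Rescale so that $\|j_n\|=1$ and $\sup_n\|\pi_n\|<\infty$. Then $(j_n)_n$ and $(\pi_n)_n$ act coordinatewise as bounded operators between $Y=(\bigoplus_n\ell_2^n)_{\ell_\infty}$ and $\ell_\infty(\mathbb N;X)$, and $\pi_nj_n=\mathrm{id}$. So $Y$ is isomorphic to a complemented subspace of $\ell_\infty(\mathbb N;X)$, and $m':=\mathfrak i(Y)\le m$ by Lemma 5(a).

Let $P_n:\ell_2\to\ell_2^n$ be the projection onto the first $n$ coordinates, and let
$$\mathbf q:\ell_\infty(\mathbb N;L_\infty(\Delta))\to Y,\qquad\mathbf q(f_n)_n=(P_nqf_n)_n .$$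
It is onto, since any $y_n\in\ell_2^n\subset\ell_2$ has a $q$-preimage of norm at most $\sqrt2|y_n|$, and its domain is injective. Splice $\mathbf q$ with an injective presentation $0\to Y\xrightarrow{d^0}I^0\to\cdots$ of $Y$ terminated at $C_{m'}$, exactly as in (3). Apply Theorem 3 with $\epsilon=\frac14$ to $d^0i_M$, where $i_M:\ell_2^M\to Y$ is the inclusion as the $M$-th coordinate (for $m'=0$, $d^0$ is the identity). As $d^0$ is injective, the lifting $\tilde T_M$ satisfies $\mathbf q\tilde T_M=i_M$. Its $M$-th coordinate is an operator $U_M:\ell_2^M\to L_\infty(\Delta)$ with $P_MqU_M=\mathrm{id}$ and $\|U_M\|\le C'M^{1/4}$, which contradicts Lemma 4 for large $M$. So $\mathfrak i(X)=\infty$.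

**Step 2: projective dimension.** We pass to the dual. Since $j_n^*\pi_n^*=(\pi_nj_n)^*=\mathrm{id}$ and $\|\pi_n^*\|\|j_n^*\|=\|\pi_n\|\|j_n\|$, the space $X^*$ contains uniformly complemented $\ell_2^n$'s, via $\pi_n^*$ and $j_n^*$. By Step 1 and Lemma 5(b), $\mathfrak p(X)\ge\mathfrak i(X^*)=\infty$.

**Step 3: finite resolutions by $\mathcal L_1$- and $\mathcal L_\infty$-spaces.** Dualizing reduces these to injective dimension. By Lindenstrauss–Rosenthal, duals of $\mathcal L_1$-spaces and biduals of $\mathcal L_\infty$-spaces are injective. A finite exact sequence $0\to F_n\to\dots\to F_0\to X\to0$ of $\mathcal L_1$-spaces dualizes to the exact sequence $0\to X^*\to F_0^*\to\dots\to F_n^*\to0$ with all $F_k^*$ injective. This gives $C_n(X^*)\cong F_n^*$ and $\mathfrak i(X^*)\le n$. A finite exact sequence $0\to X\to G^0\to\dots\to G^n\to0$ of $\mathcal L_\infty$-spaces gives, after taking biduals, $\mathfrak i(X^{**})\le n$. By Step 2, used once and twice, $X^*$ and $X^{**}$ contain uniformly complemented $\ell_2^n$'s, so Step 1 excludes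 both. $\square$

For the last statement recall that $X$ has *nontrivial type* if for some $r>1$ and some $C$ one has $(\mathbb E_\varepsilon\|\sum\varepsilon_lx_l\|^2)^{1/2}\le C(\sum\|x_l\|^r)^{1/r}$ for all finite families in $X$; a Hilbert space satisfies this with $r=2$, $C=1$. It is *K-convex* if the projections $f\mapsto\sum_l\varepsilon_l\,\mathbb E_\varepsilon(\varepsilon_lf)$ on $L_2(\{\pm1\}^N;X)$ are bounded uniformly in $N$; for a Hilbert space they are orthogonal projections.

**Corollary 8.** Every infinite-dimensional Banach space of nontrivial type has $\mathfrak p=\mathfrak i=\infty$.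

*Proof.* Such a space is K-convex (Pisier), and infinite-dimensional K-convex spaces contain uniformly complemented $\ell_2^n$'s (Figiel–Tomczak-Jaegermann). Apply Theorem 2. $\square$

This covers $\ell_p$ and (infinite-dimensional) $L_p$ for $1<p<\infty$ and, more generally, all infinite-dimensional superreflexive spaces. Theorem 2 also covers every space with a complemented copy of $\ell_2$.
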